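# Connected common graphs containing a given $K_4$-free graph

## 1. Complete bipartite graphs are common

Color the edges of a large complete graph $K_N$ red and blue. How few monochromatic copies of a fixed graph $H$ can there be? A uniformly random coloring gives about $2^{1-e(H)}N^{v(H)}$ labelled copies. The graph $H$ is called *common* if no coloring does asymptotically better: every coloring has at least $(2^{1-e(H)}-o(1))N^{v(H)}$ monochromatic labelled copies as $N\to\infty$. We use the equivalent formulation in terms of graphons.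

Graphs are finite and simple with at least one vertex, and $v(H),e(H)$ count vertices and edges. A *kernel* is a bounded symmetric measurable function on $[0,1]^2$. A *graphon* is a kernel with values in $[0,1]$. The *homomorphism density* of a graph $J$ in a kernel $w$ is
$$t(J,w)=\int\prod_{ab\in E(J)}w(x_a,x_b)\prod_{a\in V(J)}dx_a .$$

**Definition ($k$-tuple, $k$-common).** Let $k\ge 2$. A *$k$-tuple* is a list $(W_1,\dots,W_k)$ of graphons with $\sum_iW_i=1$ almost everywhere. A graph $H$ is *$k$-common* if for every $k$-tuple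
$$\sum_{i=1}^k t(H,W_i)\ \ge\ k^{1-e(H)}. \tag{1}$$

For $k=2$ this reads $t(H,W)+t(H,1-W)\ge 2^{1-e(H)}$ for every graphon $W$, that is, $H$ is common. The constant $k$-tuple $W_i=1/k$ gives equality in (1), since $t(H,1/k)=k^{-e(H)}$. So $H$ is $k$-common exactly when the constant tuple minimizes the left side. For example, $K_2$ is $k$-common, because $\sum_it(K_2,W_i)=\int\sum_iW_i=1=k^0$ for every tuple.

For a probability measure $\mu$ on $[0,1]$ let $t_\mu(J,w)$ be the same integral with all variables distributed according to $\mu$. The following lemma will be used throughout.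

**Lemma 1.1.** Let $w\ge0$ be a kernel, $\mu$ a probability measure and $n\ge m\ge1$. Then
$$t_\mu(K_{n,n},w)\ \ge\ t_\mu(K_{m,m},w)^{n^2/m^2}. \tag{2}$$

*Proof.* Integrating first over the $a$ vertices on one side,
$$t_\mu(K_{a,b},w)=\int G(y_1,\dots,y_b)^a\,d\mu(y_1)\cdots d\mu(y_b),\qquad G(y_1,\dots,y_b)=\int\prod_{j\le b}w(x,y_j)\,d\mu(x)\ge0 .$$
For $a\ge a'$, Jensen's inequality for $u\mapsto u^{a/a'}$ applied to $G^{a'}$ gives $t_\mu(K_{a,b},w)\ge t_\mu(K_{a',b},w)^{a/a'}$. By symmetry the same holds for the second index. Reduce first one side and then the other from $n$ to $m$: $t_\mu(K_{n,n},w)\ge t_\mu(K_{m,n},w)^{n/m}\ge t_\mu(K_{m,m},w)^{n^2/m^2}$. $\square$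

**Proposition 1.2.** For all $n\ge1$ and $k\ge2$, the graph $K_{n,n}$ is $k$-common.

*Proof.* With $m=1$ and $\mu$ Lebesgue measure, (2) says $t(K_{n,n},W_i)\ge a_i^{n^2}$ with $a_i=t(K_2,W_i)$. Since $\sum_ia_i=1$, the power mean inequality gives $\sum_ia_i^{n^2}\ge k\,(1/k)^{n^2}=k^{1-n^2}$. $\square$

Consequently, every bipartite graph $F$ is a subgraph of a connected common graph: take $K_{n,n}$ with $n$ at least the size of each color class of $F$.

What changes for general $F$? Two things break. First, if we want $F$ as an *induced* subgraph, $K_{n,n}$ is no help: its induced subgraphs are complete bipartite or edgeless. Second, if $F$ has an odd cycle, then so does every $H\supseteq F$. The bound used above, $t(H,W)\ge t(K_2,W)^{e(H)}$ for a single color, is then false: if $W$ is the indicator of $([0,\frac12]\times(\frac12,1])\cup((\frac12,1]\times[0,\frac12])$, then $t(H,W)=0$. One color may contain no copy of $H$ at all, and the other colors have to compensate.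

## 2. A triangle, a wheel with a tail, and the theorems

Write $W=(1+U)/2$, so $1-W=(1-U)/2$ with $-1\le U\le1$. For any graph $J$, multiplying out the product over edges gives
$$t(J,1+U)=\sum_{S\subseteq E(J)}t(S,U). \tag{3}$$
Here an edge set $S$ is viewed as the graph formed by its edges and their endpoints, so it has no isolated vertices, and $t(\emptyset,U)=1$. Adding the same formula for $-U$ cancels the odd sets:
$$2^{e(J)}\big(t(J,W)+t(J,1-W)\big)=2\sum_{|S|\ \text{even}}t(S,U). \tag{4}$$

**The triangle.** For $J=K_3$ the even sets are $\emptyset$ and the three two-edge paths. With $d(x)=\int U(x,y)\,dy$, each path contributes $\int d^2$. So the right side of (4) is $2+6\int d^2\ge2$, and $K_3$ is common. The term $t(K_3,U)$, whose sign is arbitrary, has disappeared by parity.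

**A $K_4$-free graph that is not common.** Let $F_0$ be the $5$-wheel (a $5$-cycle plus a hub joined to all its vertices) with a pendant path of length $2$ attached at some vertex. It is $K_4$-free, because $C_5$ has no triangle. It has $8$ vertices and $12$ edges, and it is not $3$-colorable, because the hub uses one color and $C_5$ needs three more. Split $[0,1]$ into three parts of measure $\frac13$. Let $W_1=1$ between different parts and $0$ inside parts, and let $W_2=1-W_1$. Then $t(F_0,W_1)=0$. Since $F_0$ is connected, $t(F_0,W_2)$ is the probability that $8$ random points fall into one part, which is $3^{-7}$. As $3^7=2187>2048=2^{11}$, the sum is less than $2^{1-12}$, and $F_0$ is not common.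

So in general we cannot take $H=F$. Behague, Morrison and Noel, in "Common Pairs of Graphs", arXiv:2208.02045 (2022), conjectured that one can always *enlarge* $F$ to a connected common graph as long as $F$ is $K_4$-free, with $F$ as a subgraph and also with $F$ as an induced subgraph. This is true.

**Theorem 2.1.** For every $K_4$-free graph $F$ there is a connected common graph $H$ containing $F$ as an induced subgraph.

**Theorem 2.2.** For every $k\ge3$ and every triangle-free $F$ there is a connected $k$-common graph containing $F$ as an induced subgraph.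

The hypotheses cannot be dropped.

**Theorem 2.3.** A graph containing $K_4$ is not common (Jagger–Šťovíček–Thomason). For $k\ge3$, a graph containing $K_3$ is not $k$-common (Cummings–Young for $k=3$).

**Corollary 2.4.** A graph $F$ is a subgraph (equivalently, an induced subgraph) of a connected common graph if and only if $F$ is $K_4$-free. For $k\ge3$ colors the same holds with "$k$-common" and "triangle-free".

The corollary follows at once. If $F\subseteq H$ with $H$ common, then $H$ has no $K_4$ by Theorem 2.3, so neither has $F$; the converse is Theorem 2.1. For $k\ge3$ use Theorem 2.2 in place of Theorem 2.1. Theorem 2.3 is not used for the first two theorems, and we prove it in Section 9.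

## 3. Hanging a copy of $F$ at every vertex of $K_{n,n}$

From here on $k\ge2$ is fixed, and $F$ is $K_4$-free if $k=2$ and triangle-free if $k\ge3$.

We may assume that $F$ is connected. Otherwise add a new vertex adjacent to exactly one vertex of each component. Its neighbors are pairwise nonadjacent, so no triangle is created, and the original $F$ remains induced.

**Construction.** Fix $v_0\in V(F)$. Let $R$ be $F$ together with a new vertex $\rho$, the *root*, adjacent only to $v_0$. Let $H_n$ be $K_{n,n}$ with $2n$ disjoint copies of $R$ attached, the roots being identified with the $2n$ different vertices of $K_{n,n}$.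

For example, if $F=K_3$, then $R$ is a triangle with a pendant edge, $e(R)=4$, and $H_1$ consists of two such graphs whose roots are joined by an edge, with $9$ edges. In general $e(H_n)=n^2+2n\,e(R)$. The graph $H_n$ is connected, and each hanging copy of $F$ is induced in it. So Theorems 2.1 and 2.2 both follow from the next statement.

**Proposition 3.1.** There is $n_0=n_0(k,F)$ such that $H_n$ is $k$-common for all $n\ge n_0$.

**The density of $H_n$.** For a kernel $w\ge0$ let $f(x)$ be the density of $R$ in $w$ with the root fixed at $x$, so that $\int f=t(R,w)$. For $F=K_1$, for instance, $R=K_2$ and $f(x)=\int w(x,y)\,dy$ is the degree function. In $t(H_n,w)$ integrate out all variables outside $K_{n,n}$: each hanging copy contributes one factor $f$, so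
$$t(H_n,w)=\int\prod_{i,j\le n}w(x_i,y_j)\prod_{i\le n}f(x_i)\prod_{j\le n}f(y_j)\;dx\,dy .$$
If $t(R,w)>0$, let $\mu$ be the probability measure with density $f/t(R,w)$. Then
$$t(H_n,w)=t(R,w)^{2n}\;t_\mu(K_{n,n},w). \tag{5}$$
If $t(R,w)=0$, then $f=0$ a.e. and $t(H_n,w)=0$. The core $K_{n,n}$ thus sees the color $w$ through the measure $\mu$, which favors points where copies of $R$ are rooted.

**Repeating Section 1, and where this stops.** It is natural to apply (2) with $m=1$ to the last factor: $t(H_n,W_i)\ge t(R,W_i)^{2n}\,t_{\mu_i}(K_2,W_i)^{n^2}$. Test this with $k=2$, $F=F_0$, and the pair $W_1,W_2$ of Section 2. Color 1 has $t(R,W_1)=0$ and contributes nothing. In color 2 the function $f_2$ is constant by symmetry, so $\mu_2$ is Lebesgue measure and $t_{\mu_2}(K_2,W_2)=\frac13$. The bound is $t(R,W_2)^{2n}3^{-n^2}$, which for large $n$ is far below $2^{1-n^2-2ne(R)}$. But the truth is $t_{\mu_2}(K_{n,n},W_2)=3^{1-2n}$, which is far above $2^{-n^2}$. Reducing to a single edge discarded the structure of color 2. For $m=2$, (2) gives $(3^{-3/4})^{n^2}$,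 which is still too small because $27>16$. For $m=3$ it gives $(3^{-5/9})^{n^2}$, and now $3^{-5/9}>\frac12$ because $3^5=243<512=2^9$. So the lower-order factors $t(R,W_2)^{2n}$ are harmless once some bounded $m$ shows a base larger than $\frac12$.

This suggests splitting the $k$-tuples into two regions, according to how far $U_i=kW_i-1$ is from $0$.

* *Far from constant:* find one color and one bounded $m$ for which $t_{\mu_i}(K_{m,m},W_i)^{1/m^2}$ exceeds $1/k$ by a definite amount. Then $(1+k\eta)^{n^2}$ beats everything exponential in $n$.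
* *Near constant:* no such gain is available, and we use (2) with $m=2$ and a second-order expansion.

The border between the regions must not depend on $n$. This will be the delicate point of the near region.

## 4. Two nonadjacent vertices make a density second order

For a $k$-tuple write $W_i=(1+U_i)/k$. Then $-1\le U_i\le L:=k-1$, so $|U_i|\le L$ with $L\ge1$, and $\sum_iU_i=0$. For one kernel $U$ with $-1\le U\le L$ put
$$d(x)=\int U(x,y)\,dy,\qquad c(x,y)=\int U(x,z)U(z,y)\,dz,\qquad p=\int d,$$
$$D=\|d\|_2,\qquad T=\|c\|_2=t(C_4,U)^{1/2},\qquad \tau=t(C_4,U)^{1/4}=T^{1/2},\qquad E=D^2+T^2 .$$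
We also write $U$ for the self-adjoint operator $g\mapsto\int U(\cdot,y)g(y)\,dy$ on $L^2$. Its square has kernel $c$, and the operator norm is at most the Hilbert–Schmidt norm. So $\|U\|_{op}^2=\|U^2\|_{op}\le\|c\|_2=\tau^2$, that is, $\|U\|_{op}\le\tau$. Hence
$$|p|\le D=\|U1\|_2\le\tau,\qquad\text{and if }\tau\le1:\quad T=\tau^2\le\tau,\quad E\le2\tau^2 .$$

*Example.* Let $s:[0,1]\to\{\pm1\}$ be measurable with $\int s=0$, and let $U(x,y)=\epsilon s(x)s(y)$ with $0<\epsilon\le1$. Then $d=0$, $c=\epsilon^2s(x)s(y)$, $T=\epsilon^2$, $\tau=\epsilon$, $E=\epsilon^4$.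

The quantity $E$ is our unit of second order. Which densities $t(S,U)$ are $O(E)$?

**Lemma 4.1.** Let $S$ be a graph without isolated vertices.

(a) If $S$ has two distinct nonadjacent vertices, then $|t(S,U)|\le L^{e(S)}E$.

(b) $|t(K_2,U)|=|p|\le D$ and $|t(K_3,U)|\le LT$.

*Proof.* (a) Let $w,w'$ be nonadjacent, of degrees $r,r'\ge1$. No edge contains both, so we can integrate out $x_w$ and $x_{w'}$ separately, with all other variables fixed. Put $c_w=\int\prod_{z\in N(w)}U(s,x_z)\,ds$ and define $c_{w'}$ likewise. Bound the other $e(S)-r-r'$ factors by $L$ and apply the Cauchy–Schwarz inequality: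
$$|t(S,U)|\le L^{e(S)-r-r'}\int|c_w||c_{w'}|\le L^{e(S)-r-r'}\|c_w\|_2\|c_{w'}\|_2 .$$
If $r=1$, then $c_w=d(x_z)$ and $\|c_w\|_2=D$. If $r\ge2$, squaring doubles the integrated vertex, so
$$\|c_w\|_2^2=t(K_{2,r},U)=\iint c(s,s')^r\,ds\,ds'\le L^{2(r-2)}T^2,$$
because $|c|\le L^2$. In both cases $\|c_w\|_2\le L^r\max(D,T)$, and similarly for $w'$. Since $\max(D,T)^2\le E$, (a) follows.

(b) The first claim was noted above. Also $|t(K_3,U)|=|\iint U(x,y)c(x,y)|\le L\|c\|_1\le L\|c\|_2=LT$. $\square$

A graph without isolated vertices to which (a) does not apply is complete. In a $K_4$-free graph the only complete $S$ are $K_2$ and $K_3$. These are genuinely larger than second order: in the example $t(K_3,U)=\epsilon^3$ while $E=\epsilon^4$. They are the terms that must cancel when we sum over the colors. For $K_4$ no bound by a constant times $E$ holds, as we shall see in Section 9.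

## 5. Second-order expansions of $t(R,1+U)$ and of the weighted $C_4$

Constants $C$ and $O(\cdot)$ depend only on $k$ and $F$, and $C$ may change from line to line. Let $h(y)$ be the density of $F$ in $1+U$ with $v_0$ fixed at $y$. The rooted density of $R$ in $1+U$ is then $f(x)=\int(1+U(x,y))h(y)\,dy$. Put
$$Z=\int f=t(R,1+U),$$
and when $Z>0$,
$$\varphi=f/Z,\qquad d\mu=\varphi\,dx,\qquad\psi=\varphi-1,\qquad Y=t_\mu(C_4,1+U).$$
Let $N$ be the number of triangles in $F$, and let $b=N\,t(K_3,U)$, so $|b|\le BT$ with $B=NL$. Put $e=e(R)$.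

**Lemma 5.1.** There is $\tau_1=\tau_1(k,F)\in(0,1]$ such that $\tau\le\tau_1$ implies $Z\ge\frac14$ and

1. $Z=1+ep+b+O(E)$;
2. $Y=1+4p+O(E)$;
3. $Y\ge1+4p+8(D^2-p^2)+T^2-C\tau E$.

We assume $\tau\le1$ throughout, and add finitely many smallness conditions on $\tau$ depending only on $k,F$.

**Step 1. Expanding $Z$.** This step proves part 1, and it is where $K_4$-freeness enters. By (3), $Z=1+\sum_{S\ne\emptyset}t(S,U)$ over $S\subseteq E(R)$. Single edges contribute $ep$. Since $\rho$ has degree 1, the triangles of $R$ are those of $F$, and $R$ is $K_4$-free like $F$. So triangles contribute $b$, and every other $S$ is not complete. It therefore has two nonadjacent vertices and contributes $O(E)$ by Lemma 4.1(a).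

**Step 2. The function $h$ is nearly constant.** The aim is to control $\mu$, whose density is built from $h$. Write $h=1+\sum_{\emptyset\ne S\subseteq E(F)}h_S$, where $h_S(y)$ is the integral of $\prod_{ab\in S}U(x_a,x_b)$ with $v_0$ fixed at $y$. If $v_0\notin V(S)$, then $h_S$ is constant. If $v_0\in V(S)$, then $\|h_S\|_2^2=t(S^{(2)},U)$, where $S^{(2)}$ is two copies of $S$ glued at $v_0$. Choose any $w\in V(S)\setminus\{v_0\}$. Its two copies are nonadjacent in $S^{(2)}$, so $\|h_S\|_2^2=O(E)$ by Lemma 4.1(a), whatever $S$ is. With $\bar h=\int h=t(F,1+U)$ we get $\|h-\bar h\|_2\le CE^{1/2}$, because subtracting the mean removes the constant terms and does not increase the norm of the others.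

Since $F$ is $K_4$-free, each nonempty $S\subseteq E(F)$ is $K_2$, $K_3$ or not complete. Lemma 4.1 therefore gives $\bar h=1+O(D+T+E)=1+O(\tau)$, and $\bar h\ge\frac12$ for small $\tau$. Write $h=\bar h(1+\kappa)$. Then
$$\int\kappa=0,\qquad|\kappa|\le C,\qquad\|\kappa\|_2\le CE^{1/2},$$
where the second bound uses $0\le h\le k^{e(F)}$.

**Step 3. The density of $\mu$ to first order.** We want $\psi=d-p$ plus a smaller remainder. Since $\int\kappa=0$,
$$f=\bar h(1+d+U\kappa),\qquad Z=\bar h\,s,\qquad s=1+p+\langle d,\kappa\rangle=1+p+O(E),$$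
where $\int U\kappa=\langle1,U\kappa\rangle=\langle d,\kappa\rangle$ and $|\langle d,\kappa\rangle|\le D\cdot CE^{1/2}\le CE$. For small $\tau$, $s\ge\frac12$ and $Z\ge\frac14$. As $0\le f\le k^{e}$, we get $0\le\varphi\le C$ and $|\psi|\le C$. Now
$$\psi=\frac{1+d+U\kappa}{s}-1=\frac{d-p+U\kappa-\langle d,\kappa\rangle}{s}=d-p+r,\qquad r=\frac{(d-p)(1-s)+U\kappa-\langle d,\kappa\rangle}{s}.$$
We have $\|d-p\|_2\le D$, $|1-s|\le|p|+CE$ and $\|U\kappa\|_2\le C\tau E^{1/2}$, so
$$\|r\|_2\le C\big(D(|p|+E)+\tau E^{1/2}+E\big)\le C\tau E^{1/2}.$$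
Here we used $D|p|\le D^2\le\tau E^{1/2}$, $DE\le E$ and $E=E^{1/2}E^{1/2}\le2\tau E^{1/2}$. In particular $\|\psi\|_2\le D+\|r\|_2\le CE^{1/2}$.

**Step 4. Multiplying out $Y$.** This step reduces $Y$ to a few scalars. Put $q=\iint U\,d\mu\,d\mu$, $d_\mu=U\varphi$ and $D_\mu^2=\int d_\mu^2\,d\mu$. The subsets of $E(C_4)$ are: the empty set; 4 single edges; 2 opposite pairs and 4 adjacent pairs; 4 paths of three edges; and all of $C_4$. Hence
$$Y=1+4q+2q^2+4D_\mu^2+4\langle\varphi d_\mu,U(\varphi d_\mu)\rangle+t_\mu(C_4,U). \tag{6}$$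

**Step 5. The terms of (6) other than $t_\mu(C_4,U)$.** We evaluate them up to $O(\tau E)$, or bound them by $O(E)$ when they are nonnegative. First,
$$q=\langle1+\psi,U(1+\psi)\rangle=p+2\langle d,\psi\rangle+\langle\psi,U\psi\rangle .$$
By Step 3, $\langle d,\psi\rangle=\langle d,d-p\rangle+\langle d,r\rangle=D^2-p^2+O(\tau E)$, and $|\langle\psi,U\psi\rangle|\le\tau\|\psi\|_2^2=O(\tau E)$. So
$$q=p+2(D^2-p^2)+O(\tau E),\qquad q^2=O(E).$$
Next, $d_\mu=d+U\psi$, so $\|d_\mu\|_2\le D+\tau\|\psi\|_2\le CE^{1/2}$. As $\varphi\le C$, this gives $0\le D_\mu^2\le CE$ and $|\langle\varphi d_\mu,U(\varphi d_\mu)\rangle|\le\tau\|\varphi d_\mu\|_2^2=O(\tau E)$.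

**Step 6. The cycle term.** We show $t_\mu(C_4,U)=T^2+O(\tau E)$, so passing from Lebesgue measure to $\mu$ does not spoil the term we rely on. Expand $\prod_{j=1}^4(1+\psi(x_j))$. The constant term gives $t(C_4,U)=T^2$. Each of the other 15 terms contains some $\psi(x_j)$. Rotate the cycle so that this is $j=1$, and name the vertices $x,y,z,y'$ in cyclic order. The term is $\int\psi(x)A(x)\,dx$ with
$$A(x)=\int a_3(z)\,c_{a_2}(x,z)\,c_{a_4}(x,z)\,dz,\qquad c_a(x,z)=\int U(x,y)a(y)U(y,z)\,dy,$$
where each $a_j\in\{1,\psi\}$, so $|a_j|\le C$. We bound $A$ in two norms. For fixed $x$, $\|c_a(x,\cdot)\|_2=\|U(a\,U(x,\cdot))\|_2\le C\tau$, so the Cauchy–Schwarz inequality gives $|A(x)|\le C\tau^2$. On the other hand, integrating out $x$ and $z$,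
$$\iint c_a^2=\iint a(y)a(y')\,c(y,y')^2\,dy\,dy'\le CT^2,$$
so $\int|A|\le CT^2$. Hence $\|A\|_2\le(\|A\|_\infty\|A\|_1)^{1/2}\le C\tau T$, and $|\int\psi A|\le CE^{1/2}\cdot\tau T\le C\tau E$.

**Step 7. Conclusion.** It remains to insert Steps 5 and 6 in (6). All second-order terms are $O(E)$, which is part 2. Dropping $2q^2\ge0$ and $4D_\mu^2\ge0$ gives $Y\ge1+4q+T^2-C\tau E$, which is part 3. $\square$

Part 3 shows why $C_4$ and not a single edge is used near the constant tuple. With $m=1$ we would have $1+q=1+p+2(D^2-p^2)+O(\tau E)$ in place of $Y$. The term $T^2$ is absent, and that estimate has nothing to offset the part of the $O(E)$ error in $Z$ that is of size $T^2$.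

## 6. A neighborhood of the constant tuple whose size does not depend on $n$

**Proposition 6.1.** There are $\tau_0>0$ and $K_0$, depending only on $k,F$, such that for every $n\ge8K_0$ and every $k$-tuple with $\tau_i:=t(C_4,U_i)^{1/4}\le\tau_0$ for all $i$, we have $\sum_it(H_n,W_i)\ge k^{1-e(H_n)}$.

Index the quantities of Section 5 by the color $i$. Put $E=\sum_iE_i$, $\tau=\max_i\tau_i$, $\alpha_i=Y_i-1$, $\beta_i=Z_i-1$. We take $\tau_0\le\tau_1$, and small enough that $Y_i>0$, which is possible by Lemma 5.1(2).

**Step 1. Reduction to a function of one exponent.** We remove $H_n$ from the problem. By (5), and (2) with $m=2$ (recall $K_{2,2}=C_4$),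
$$k^{e(H_n)}t(H_n,W_i)=t(H_n,1+U_i)\ge Z_i^{2n}Y_i^{n^2/4}=\big(Y_i^{n/8}Z_i\big)^{2n}.$$
Put
$$g(K)=\sum_iY_i^KZ_i .$$
If $g(n/8)\ge k$, the power mean inequality gives $\sum_i(Y_i^{n/8}Z_i)^{2n}\ge k\,(g(n/8)/k)^{2n}\ge k$, which is the claim. So it suffices to show $g(K)\ge k$ for all real $K\ge K_0$.

Expanding $g(n/8)$ directly would not do: the error constant grows with the exponent, so the expansion would be useful only for $\tau$ below a bound shrinking with $n$. Instead we expand at one fixed exponent $K_0$, compare with $g(0)$, and use convexity.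

**Step 2. First-order terms cancel.** Since $\sum_iU_i=0$, we have $\sum_ip_i=0$. Also $\sum_ib_i=0$. For $k\ge3$ this holds because $F$ is triangle-free and $N=0$. For $k=2$ it holds because $U_2=-U_1$ and $K_3$ has an odd number of edges. So Lemma 5.1(1) gives
$$\Big|\sum_i\beta_i\Big|\le C_1E,\qquad C_1=C_1(k,F). \tag{7}$$
The sign of $\sum_i\beta_i$ is not under control. The exponent $K_0$ will be chosen to outweigh $C_1$.

**Step 3. Expansion at an integer $K_0\ge3$.** We want a lower bound for $g(K_0)$ up to errors $O(\tau E)$. By Lemma 5.1, $\alpha_i=4p_i+O(E_i)$ and $\beta_i=ep_i+b_i+O(E_i)$. Since $|p_i|,|b_i|,E_i=O(\tau)$, we have $|\alpha_i|,|\beta_i|\le C\tau$. Using also $p_i^2\le E_i$ and $ep_i^2\ge0$,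
$$\alpha_i^2=16p_i^2+O(\tau E_i)=O(E_i),\qquad\alpha_i\beta_i=4p_i(ep_i+b_i)+O(\tau E_i)\ge-4B|p_i|T_i-C\tau E_i .$$
For small $\tau$, $|\alpha_i|\le\frac12$, and the binomial theorem gives
$$\Big|(1+\alpha_i)^{K_0}-1-K_0\alpha_i-\tbinom{K_0}2\alpha_i^2\Big|\le2^{K_0}|\alpha_i|^3\le C2^{K_0}\tau E_i .$$
Multiply by $Z_i=1+\beta_i$ and note $\alpha_i^2|\beta_i|=O(\tau E_i)$:
$$Y_i^{K_0}Z_i\ge1+K_0\alpha_i+\beta_i+K_0\alpha_i\beta_i+\tbinom{K_0}2\alpha_i^2-C_{K_0}\tau E_i .$$

**Step 4. Summing over the colors.** Here the $T^2$ of Lemma 5.1(3) pays for the errors. Since $\sum_ip_i=0$, part 3 gives $\sum_i\alpha_i\ge\sum_i[8(D_i^2-p_i^2)+T_i^2]-C\tau E$. With (7) and $\binom{K_0}2\cdot16p_i^2=8K_0(K_0-1)p_i^2$,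
$$g(K_0)\ge k-C_1E+\sum_i\Big[8K_0(D_i^2-p_i^2)+K_0T_i^2-4K_0B|p_i|T_i+8K_0(K_0-1)p_i^2\Big]-C_{K_0}\tau E .$$
Since $4K_0B|p_i|T_i\le2K_0^2p_i^2+2B^2T_i^2$, the coefficient of $p_i^2$ in the resulting lower bound is $-8K_0+8K_0^2-8K_0-2K_0^2=6K_0^2-16K_0$, which is nonnegative because $K_0\ge3$. So the bracket is at least
$$8K_0D_i^2+(K_0-2B^2)T_i^2+(6K_0^2-16K_0)p_i^2\ \ge\ (K_0-2B^2)E_i .$$
Fix an integer $K_0\ge3+2B^2+2C_1$. Then choose $\tau_0$ so small that $C_{K_0}\tau_0\le1$ and all earlier smallness conditions hold. We obtain $g(K_0)\ge k-C_1E+(3+2C_1)E-E\ge k+C_1E$.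

**Step 5. All $K\ge K_0$ at once.** This step gives the uniformity in $n$. As $Y_i,Z_i>0$, the function $g$ is a sum of exponentials in $K$ with positive coefficients, hence convex. By (7), $g(0)=k+\sum_i\beta_i\le k+C_1E\le g(K_0)$. A convex function with $g(0)\le g(K_0)$ satisfies $g(K)\ge g(K_0)$ for all $K\ge K_0$. So $g(K)\ge k$ for $K\ge K_0$. $\square$

## 7. Away from the constant tuple one color exceeds $1/k$ on its own support

Fix $\delta=\tau_0^4$, and let $\mathcal K_\delta$ be the set of $k$-tuples with $\max_it(C_4,kW_i-1)\ge\delta$. For a tuple let $f_i$ be the rooted density of $R$ in $W_i$, and let $A_i=\{f_i>0\}$. The measure $\mu_i$ lives on $A_i$, so a large value of $W_i$ helps only on $A_i^2$. In the test case of Section 3, $A_1$ is empty and $A_2=[0,1]$, and indeed $W_2=1$ on a set of positive measure in $A_2^2$. We show that something similar always happens. Below, $|X|$ is Lebesgue measure when $X\subseteq[0,1]$, and $[k]=\{1,\dots,k\}$.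

**Lemma 7.1.** Let $P\subseteq[0,1]$ have positive measure, let $I\subsetneq[k]$, and suppose $W_i\le1/k$ a.e. on $P^2$ for each $i\in I$. Then for some $i\notin I$, $f_i>0$ on a positive-measure subset of $P$.

*Proof.* The point is to find, by Ramsey's theorem, cliques in one of the colors outside $I$. A.e. on $P^2$ we have $\sum_{i\notin I}W_i\ge1-|I|/k\ge1/k$, so some $i\notin I$ has $W_i\ge1/k^2$. Let $\chi(x,y)$ be the least such $i$. It is measurable and symmetric. Let $M$ be such that every coloring of $E(K_M)$ with $k-|I|$ colors has a monochromatic $K_{v(R)}$. Choose $M$ independent uniform points of $P$ and color each pair by $\chi$. Almost surely all pairs receive a color, and there is a monochromatic $K_{v(R)}$. There are finitely many choices of a color and of a set of $v(R)$ indices, so one choice occurs with positive probability. By exchangeability, for some $i\notin I$, with positive probability $v(R)$ independent uniform points of $P$ have all pairwise $W_i$-values at least $1/k^2$. Hence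
$$0<\int_{P^{v(R)}}\prod_{ab\in E(R)}W_i(x_a,x_b)\,dx\le\int_Pf_i .\qquad\square$$

**Lemma 7.2.** If $(W_i)$ is a $k$-tuple with some $W_i$ not a.e. equal to $1/k$, then there are $i$, $\eta>0$, $m\ge1$ with $t(R,W_i)>0$ and $t(H_m,W_i)>(\frac1k+\eta)^{m^2}t(R,W_i)^{2m}$.

**Step 1. Some $W_i$ exceeds $1/k$ on a positive-measure subset of $A_i^2$.** Suppose not, so $W_i\le1/k$ a.e. on $A_i^2$ for all $i$. Sort the points by the colors in which they root copies of $R$: for $I\subseteq[k]$ let $X_I=\{x:f_i(x)>0\Leftrightarrow i\in I\}$. Suppose $|X_I|>0$ for some $I\ne[k]$. For $i\in I$ we have $X_I\subseteq A_i$, so $W_i\le1/k$ a.e. on $X_I^2$. Lemma 7.1 with $P=X_I$ gives some $i\notin I$ with $f_i>0$ on a positive-measure part of $X_I$, contradicting the definition of $X_I$. So $X_{[k]}$ has full measure, and $W_i\le1/k$ a.e. for all $i$. As $\sum_iW_i=1$, all $W_i$ equal $1/k$ a.e., contrary to hypothesis.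

**Step 2. A rectangle on which $W_i$ is large on average.** Jensen's inequality needs a product set. Take $i$ from Step 1 and $\eta>0$ such that $Q=\{(x,y)\in A_i^2:W_i(x,y)\ge\frac1k+3\eta\}$ has positive measure. Then $|A_i|>0$, so $t(R,W_i)=\int f_i>0$ and $\mu$ is defined as in Section 3 for $w=W_i$. It has a positive density on $A_i$, so $\nu:=\mu\times\mu$ satisfies $\nu(Q)>0$.

We claim that for every $\theta\in(0,1)$ there is a measurable rectangle $P\times P'$ with $\nu(P\times P')>0$ and $\nu(Q\cap(P\times P'))\ge(1-\theta)\nu(P\times P')$. The product measure is given by the outer measure generated by measurable rectangles. So $Q$ is covered, up to a null set, by countably many rectangles $G_j$ with $\sum_j\nu(G_j)<\nu(Q)/(1-\theta)$. If no $G_j$ of positive measure had the property, then $\nu(Q)\le\sum_j\nu(Q\cap G_j)\le(1-\theta)\sum_j\nu(G_j)<\nu(Q)$, a contradiction.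

Since $W_i\ge0$, the $\nu$-average of $W_i$ over $P\times P'$ is at least $(1-\theta)(\frac1k+3\eta)\ge\frac1k+2\eta$ for $\theta$ small.

**Step 3. Jensen's inequality on the rectangle.** We turn the average into a count of $K_{m,m}$. Restrict the variables on one side of $K_{m,m}$ to $P$ and on the other side to $P'$, and let $\mathbb E_x,\mathbb E_y$ refer to the normalized restrictions of $\mu$. Then
$$t_\mu(K_{m,m},W_i)\ge(\mu(P)\mu(P'))^m\;\mathbb E_y\Big(\mathbb E_x\prod_{j\le m}W_i(x,y_j)\Big)^m\ge(\mu(P)\mu(P'))^m\Big(\mathbb E_x\big(\mathbb E_{y_1}W_i(x,y_1)\big)^m\Big)^m .$$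
The second inequality is Jensen's for the outer expectation, followed by exchanging $\mathbb E_x$ and $\mathbb E_y$ and using independence of $y_1,\dots,y_m$. By Jensen's inequality for $\mathbb E_x$, the right side is at least $(\mu(P)\mu(P'))^m(\frac1k+2\eta)^{m^2}$. This exceeds $(\frac1k+\eta)^{m^2}$ for large $m$, because the exponent $m^2$ beats $m$. By (5) the lemma follows. $\square$

## 8. Compactness of $k$-tuples and the end of the proof

The $\eta$ and $m$ in Lemma 7.2 depend on the tuple. To make them uniform over $\mathcal K_\delta$ we use compactness.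

**Lemma 8.1.** Every sequence of $k$-tuples $(W_i^j)_i$, $j=1,2,\dots$, has a subsequence for which there is a $k$-tuple $(W_i)_i$ with $t(J,W_i^j)\to t(J,W_i)$ for all graphs $J$ and all $i$.

For $k=2$ this is the Lovász–Szegedy compactness theorem applied to $W_1^j$. For $k\ge3$ the colors must converge together, so we write out the argument.

Let $\|V\|_\square=\sup_{S,S'}|\int_{S\times S'}V|$ be the *cut norm*, over measurable $S,S'\subseteq[0,1]$. For $V(x,y)=s(x)s(y)$ with $s=\pm1$ and $\int s=0$, it is $\frac14$, attained at $S=S'=\{s=1\}$, while $\|V\|_1=1$. For a finite partition $P$ of $[0,1]$ let $V_P$ be obtained by averaging $V$ over the blocks of $P\times P$, with value $0$ on null blocks. For the trivial partition, $V_P$ is the constant $\int V$.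

**Step 1. Densities are continuous in the cut norm.** We show $|t(J,W)-t(J,W')|\le e(J)\|W-W'\|_\square$ for graphons. Replace $W$ by $W'$ one edge at a time. With the variables outside the current edge $xy$ fixed, the difference is an integral $\int(W-W')(x,y)u(x)v(y)\,dx\,dy$ with $0\le u,v\le1$. Writing $u=\int_0^1 1_{\{u>\lambda\}}d\lambda$, and similarly $v$, makes this an average of integrals of $W-W'$ over rectangles. So it is at most $\|W-W'\|_\square$ in absolute value.

**Step 2. Simultaneous regularity.** We approximate all $k$ graphons of a tuple by step functions on one partition. Let $P$ be a partition and $\epsilon>0$. If $|\int_{S\times S'}(W_i-(W_i)_P)|>\epsilon$ for some $i,S,S'$, let $P'$ be the refinement of $P$ by $S$ and $S'$, which splits each part into at most four. As $S\times S'$ is a union of blocks of $P'$, $|\langle(W_i)_{P'}-(W_i)_P,1_{S\times S'}\rangle|>\epsilon$, so $\|(W_i)_{P'}-(W_i)_P\|_2>\epsilon$. By Pythagoras $\|(W_i)_{P'}\|_2^2>\|(W_i)_P\|_2^2+\epsilon^2$, and the other energies $\|(W_{i'})_P\|_2^2$ do not decrease. The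 total energy is at most $k$. So after at most $k/\epsilon^2$ steps we reach a refinement $P'$ in which each part of $P$ is split into at most $4^{k/\epsilon^2}$ parts and $\|W_i-(W_i)_{P'}\|_\square\le\epsilon$ for all $i$.

Starting from the trivial partition and using $\epsilon=1/\ell$ for $\ell=1,2,\dots$ in turn, we obtain for each $j$ partitions $P_{j,1},P_{j,2},\dots$, each refining the previous one, with $\|W_i^j-(W_i^j)_{P_{j,\ell}}\|_\square\le1/\ell$ for all $i$. Adding empty parts, we may assume that every part at level $\ell-1$ has exactly $4^{k\ell^2}$ labelled children at level $\ell$, for all $j$.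

**Step 3. Passing to the limit at each level.** We rearrange the partitions into intervals so that they can be compared for different $j$. Realize each $P_{j,\ell}$ as a partition of $[0,1]$ into labelled intervals of the same measures, with the children of a part filling its interval in the order of their labels. Let $V_{i,\ell}^j$ be the step kernel on these intervals with the step values of $(W_i^j)_{P_{j,\ell}}$. Then $t(J,V_{i,\ell}^j)=t(J,(W_i^j)_{P_{j,\ell}})$, and $V^j_{i,\ell-1}$ is the block average of $V^j_{i,\ell}$ over the intervals of level $\ell-1$. At each level there are finitely many endpoints and step values, so along a diagonal subsequence they all converge, for every $\ell$. Let $V_{i,\ell}$ be the step kernel on the limit intervals with the limit values. A point whose coordinates are not limit endpoints lies, for large $j$, in the block with the same label. So $V_{i,\ell}^j\to V_{i,\ell}$ a.e., and in $L^1$ by boundedness. A block of positive measure in the limit has positive measure for large $j$, where the step values sum to $1$ over $i$.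 Hence $\sum_iV_{i,\ell}=1$ a.e. By $L^1$ convergence, and convergence of the indicators of blocks, $V_{i,\ell-1}$ is the block average of $V_{i,\ell}$.

**Step 4. Passing to the limit in the level.** By Step 3, $(V_{i,\ell})_\ell$ is a bounded martingale with respect to the $\sigma$-algebras generated by the blocks of level $\ell$. So it converges a.e. and in $L^1$ to some $W_i$. The $W_i$ are symmetric with values in $[0,1]$ (after changing them on a null set), and $\sum_iW_i=1$ a.e. By Step 1, and since $\|\cdot\|_\square\le\|\cdot\|_1$,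
$$|t(J,W_i^j)-t(J,W_i)|\le\frac{e(J)}\ell+|t(J,V_{i,\ell}^j)-t(J,V_{i,\ell})|+e(J)\|V_{i,\ell}-W_i\|_1 .$$
Let $j\to\infty$ along the subsequence, so the middle term vanishes by Step 1 and Step 3, and then let $\ell\to\infty$. $\square$

**Proposition 8.2.** There are $\eta,\varepsilon>0$ and $m$, depending on $k,F,\delta$, such that for every $k$-tuple in $\mathcal K_\delta$ there is $i$ with $t(R,W_i)\ge\varepsilon$ and
$$t(H_n,W_i)\ge\big(\tfrac1k+\eta\big)^{n^2}t(R,W_i)^{2n}\quad\text{for all }n\ge m. \tag{8}$$

*Proof.* Let $\mathcal C(\eta,\varepsilon,m)$ be the condition on a $k$-tuple: "there is $i$ with $t(R,W_i)\ge\varepsilon$ and $t(H_m,W_i)\ge(\frac1k+\eta)^{m^2}t(R,W_i)^{2m}$". By (5), the second part says $t_\mu(K_{m,m},W_i)\ge(\frac1k+\eta)^{m^2}$. By Lemma 1.1 it then holds with every $m'\ge m$ in place of $m$. So $\mathcal C(\eta,\varepsilon,m)$ implies $\mathcal C(\eta',\varepsilon',m')$ with the same $i$ whenever $0<\eta'\le\eta$, $0<\varepsilon'\le\varepsilon$, $m'\ge m$. Thus it suffices to find one triple for which the condition holds on all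 of $\mathcal K_\delta$.

If there is none, take for each $j$ a tuple $(W_i^j)_i\in\mathcal K_\delta$ failing $\mathcal C(1/j,1/j,j)$, and pass to a limit $(W_i)_i$ by Lemma 8.1. Since $t(C_4,kW_i-1)$ is a linear combination of densities $t(S,W_i)$ of subgraphs of $C_4$, the limit lies in $\mathcal K_\delta$. So some $W_i$ is not a.e. equal to $1/k$. Lemma 7.2 gives $i,\eta,m$ and some $\varepsilon>0$ with $t(R,W_i)>\varepsilon$ and $t(H_m,W_i)>(\frac1k+\eta)^{m^2}t(R,W_i)^{2m}$. These are strict inequalities between finitely many densities, so they hold for $W_i^j$ for all large $j$ in the subsequence. So $(W_i^j)_i$ satisfies $\mathcal C(\eta,\varepsilon,m)$, hence $\mathcal C(1/j,1/j,j)$ once $1/j\le\min(\eta,\varepsilon)$ and $j\ge m$, a contradiction. $\square$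

**Proof of Proposition 3.1.** Let $(W_i)$ be a $k$-tuple. If $t(C_4,U_i)\le\tau_0^4$ for all $i$, Proposition 6.1 gives $\sum_it(H_n,W_i)\ge k^{1-e(H_n)}$ for $n\ge8K_0$. Otherwise the tuple lies in $\mathcal K_\delta$, and by (8), for $n\ge m$, some $i$ satisfies
$$t(H_n,W_i)\ge\varepsilon^{2n}\big(\tfrac1k+\eta\big)^{n^2}=k^{-n^2}(1+k\eta)^{n^2}\varepsilon^{2n}\ge k\cdot k^{-n^2}\ge k^{1-e(H_n)},$$
as soon as $(1+k\eta)^{n^2}\varepsilon^{2n}\ge k$, which holds for all large $n$. The last inequality uses $e(H_n)\ge n^2$. All constants depend only on $k,F$, because $\tau_0$, and hence $\delta$, does. $\blacksquare$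

This proves Theorems 2.1 and 2.2, with $H=H_n$ for any sufficiently large $n$.

## 9. Why $K_4$, and $K_3$ for three or more colors, are obstructions

We now prove Theorem 2.3. In both cases we perturb the constant tuple so that the first surviving term in the expansion is the forbidden clique, with a negative sign.

**At least three colors, $H\supseteq K_3$.** With three or more colors the triangle terms need not cancel. Let $s:[0,1]\to\{\pm1\}$ be measurable with $\int s=0$, and $V(x,y)=s(x)s(y)$. Put $V_1=V_2=V$, $V_3=-2V$, $V_i=0$ for $i>3$, and $W_i=(1+\epsilon V_i)/k$ with $\epsilon>0$ small. Then $\sum_iW_i=1$ and $0\le W_i\le1$. Since $\int V(x,y)\,dy=0$, $t(S,V)=0$ for every $S$ with a vertex of degree $1$. Among graphs with $1$, $2$ or $3$ edges and no isolated vertices, only $K_3$ has no vertex of degree $1$, and $t(K_3,V)=\int s(x)^2s(y)^2s(z)^2=1$. Let $N_3\ge1$ be the number of triangles in $H$. By (3),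
$$k^{e(H)}\sum_it(H,W_i)=k+N_3\epsilon^3(1+1-8)+O(\epsilon^4)<k$$
for small $\epsilon$. So $H$ is not $k$-common.

**Two colors, $H\supseteq K_4$.** By (4), only even edge sets matter. We want a kernel for which $t(K_4,U)$ is negative and dominates all other even terms.

**Step 1. The kernel.** On $X=\mathbb F_2^{2m}$ consider the quadratic form
$$q(x)=x_1^2+x_1x_2+x_2^2+\sum_{j=2}^mx_{2j-1}x_{2j},$$
with polar form $\mathsf b(x,y)=q(x+y)+q(x)+q(y)$, which is bilinear. It is nondegenerate: it is the sum over $j\le m$ of $x_{2j-1}y_{2j}+x_{2j}y_{2j-1}$. The first block $x_1^2+x_1x_2+x_2^2$ takes the value $0$ once and $1$ three times. Each other block takes $0$ three times and $1$ once. So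
$$\mathbb E(-1)^q=\tfrac{-2}4\cdot\big(\tfrac24\big)^{m-1}=-2^{-m}.$$
Let $U(x,y)=(-1)^{q(x+y)}$, viewed as a step kernel on $[0,1]^2$ with $|X|$ equal intervals, and $W=(1+U)/2$.

**Step 2. Densities are Gauss sums.** The aim is a bound on $t(S,U)$ through a rank. For a nonempty edge set $S\subseteq E(H)$, viewed as a graph without isolated vertices, $t(S,U)=\mathbb E(-1)^Q$ with $Q(x)=\sum_{ij\in S}q(x_i+x_j)$ on $X^{V(S)}$. Its polar form is
$$\sum_{ij\in S}\mathsf b(x_i+x_j,y_i+y_j)=\sum_{i,j}\Lambda_{ij}\mathsf b(x_i,y_j),$$
where $\Lambda$ is the Laplacian of $S$ modulo $2$: $\Lambda_{ii}$ is the degree of $i$ mod $2$, and $\Lambda_{ij}=1$ if $ij\in S$ and $0$ otherwise, for $i\ne j$. For $K_3$, $\Lambda$ has zeros on the diagonal and ones elsewhere, of rank $2$; for $K_4$ it is the all-ones matrix, of rank $1$. The polar form is $\Lambda\otimes\mathsf b$, so it has rank $2m\operatorname{rank}\Lambda$.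

For any quadratic form $Q$ with polar form $\mathsf B$ of rank $\varrho$, write one factor of the square at $x$ and the other at $x+y$. Since $Q(x)+Q(x+y)=Q(y)+\mathsf B(x,y)$,
$$|\mathbb E(-1)^Q|^2=\mathbb E_y(-1)^{Q(y)}\,\mathbb E_x(-1)^{\mathsf B(x,y)}\le\Pr[y\in\operatorname{rad}\mathsf B]=2^{-\varrho},$$
because the inner expectation is $1$ if $y\in\operatorname{rad}\mathsf B$ and $0$ otherwise. Therefore
$$|t(S,U)|\le2^{-m\operatorname{rank}\Lambda},\qquad\operatorname{rank}\Lambda\ge1. \tag{9}$$

**Step 3. The sets of rank one.** We determine which $S$ can be as large as $2^{-m}$. Let $\operatorname{rank}\Lambda=1$. Then $\Lambda=uv^T$ with nonzero $u,v$. By symmetry $u$ and $v$ span the same line over $\mathbb F_2$, so $u=v$ and $\Lambda=vv^T$. Every row of $\Lambda$ is nonzero, because $S$ has no isolated vertices, so $v$ is the all-ones vector. Hence $S=K_s$ for some $s$, and $s-1$ is odd by the diagonal. Therefore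
$$Q(x)=(s-1)\sum_iq(x_i)+\sum_{i<j}\mathsf b(x_i,x_j)=\sum_iq(x_i)+\sum_{i<j}\mathsf b(x_i,x_j)=q\Big(\sum_ix_i\Big).$$
As $\sum_ix_i$ is uniform on $X$, $t(S,U)=-2^{-m}$.

**Step 4. Conclusion.** We insert this in (4). For even $s$, $e(K_s)=s(s-1)/2$ is even if and only if $4\mid s$. Let $N'$ be the number of cliques $K_s\subseteq H$ with $4\mid s$, $s\ge4$; then $N'\ge1$ because $H\supseteq K_4$. All other nonempty even $S$ have $\operatorname{rank}\Lambda\ge2$, so by (9)
$$2^{e(H)}\big(t(H,W)+t(H,1-W)\big)=2\sum_{|S|\ \text{even}}t(S,U)=2\big(1-N'2^{-m}+O_H(4^{-m})\big)<2$$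
for large $m$. So $H$ is not common. $\blacksquare$

The same kernel shows that Lemma 4.1 has no version for $K_4$. Here $d$ is the constant $-2^{-m}$, so $D=2^{-m}$. The Laplacian of $C_4$ modulo $2$ is its adjacency matrix, of rank $2$, so $T^2=t(C_4,U)\le4^{-m}$ by (9). Thus $E\le2\cdot4^{-m}$, while $|t(K_4,U)|=2^{-m}\ge2^{m-1}E$. The density of $K_4$ is not $O(E)$, and having six edges it does not cancel by parity either. The density of $K_3$ is not $O(E)$ in general, and for two colors it cancels by parity. For three or more colors that cancellation fails, and this is why $F$ is assumed triangle-free there.
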